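\title{A group that is not locally finite and has an AF group $C^*$-algebra}

\begin{abstract}
The full group $C^*$-algebra of a countable locally finite group is AF. We show that the converse fails: there is an increasing union $G$ of wreath products $D\wr S_k$, where $D$ is the infinite dihedral group, such that $C^*(G)$ is AF. The finitely generated subgroups of $G$ are exactly the finitely generated virtually abelian groups. We also show that the converse does hold for countable groups with a finite normal series whose factors are abelian or locally finite, in particular for virtually solvable groups and for elementary amenable groups of finite Hirsch length.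
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a countable discrete group. Its \emph{full group $C^*$-algebra} $C^*(G)$ is the completion of the group ring $\mathbb C[G]$ in the norm $\|a\|=\sup_\rho\|\rho(a)\|$, where $\rho$ runs over the unitary representations of $G$. The elements of $G$ are unitaries in $C^*(G)$, and every homomorphism from $G$ to the unitary group $U(B)$ of a unital $C^*$-algebra $B$ extends uniquely to a unital $*$-homomorphism $C^*(G)\to B$. A $C^*$-algebra is \emph{AF} (approximately finite-dimensional) if it is the closure of an increasing union of finite-dimensional $C^*$-subalgebras. A group is \emph{locally finite} if each of its finitely generated subgroups is finite.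

The two notions have the same shape. A countable locally finite group $G$ is an increasing union of finite subgroups, the linear spans of these subgroups are finite-dimensional $C^*$-subalgebras of $C^*(G)$ with dense union, and so $C^*(G)$ is AF. The question of this paper, which we take from Scarparo \cite{Scarparo}, is whether this is the only way:

\medskip
\noindent\emph{Is there a countable discrete group $G$ that is not locally finite and such that $C^*(G)$ is AF?}
\medskip

The simplest cases suggest that the answer is no. In an AF algebra the projections have dense linear span. The algebra $C^*(\mathbb Z)=C(\mathbb T)$ has no projections except $0$ and $1$, because the circle is connected, so it is not AF. If $G$ has an element of infinite order, then $C^*(G)$ contains this copy of $C(\mathbb T)$. This alone is not an obstruction, since a subalgebra of an AF algebra need not be AF: the map $(\epsilon_m)\mapsto\exp(2\pi i\sum_m\epsilon_m2^{-m})$ from $\{0,1\}^{\mathbb N}$ onto $\mathbb T$ embeds $C(\mathbb T)$ into the AF algebra $C(\{0,1\}^{\mathbb N})$. But a group algebra is rigid,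 and the connectedness argument extends from $\mathbb Z$ to a large class of groups (Theorem~\ref{thm:negative} below). Nevertheless the answer is yes.

Throughout, $D=\langle s_0,s_1\mid s_0^2=s_1^2=1\rangle$ is the infinite dihedral group and $z=s_0s_1$. The element $z$ has infinite order, $\langle z\rangle$ has index $2$ in $D$, and $s_0zs_0=z^{-1}$. For a group $H$, the wreath product $H\wr S_k$ is $H^k\rtimes S_k$, with $S_k$ permuting the coordinates.

\begin{theorem}\label{thm:main}
There is a group $G=\bigcup_nG_n$, $G_0\subset G_1\subset\cdots$, with $G_n\cong D\wr S_{k_n}$ and $k_n\to\infty$, such that $C^*(G)$ is AF. The group $G$ contains $D$, so it is not locally finite. Up to isomorphism, its finitely generated subgroups are exactly the finitely generated virtually abelian groups.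
\end{theorem}

\begin{theorem}\label{thm:negative}
Let $G$ be a countable group with a finite series $G=N_0\ge N_1\ge\dots\ge N_k=1$ of normal subgroups of $G$ such that each $N_i/N_{i+1}$ is abelian or locally finite (for example, $G$ virtually solvable). Then $C^*(G)$ is AF if and only if $G$ is locally finite.
\end{theorem}

The \emph{elementary amenable} groups form the smallest class of groups that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions. Such a group has a \emph{Hirsch length} in $\{0,1,2,\dots\}\cup\{\infty\}$: it is $0$ for finite groups and $\dim_{\mathbb Q}(G\otimes\mathbb Q)$ for abelian groups, it is additive in extensions, it does not increase when one passes to a subgroup, and for a directed union it is the supremum over the terms.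

\begin{corollary}\label{cor:hirsch}
For a countable elementary amenable group $G$ of finite Hirsch length, $C^*(G)$ is AF if and only if $G$ is locally finite. So every elementary amenable group that is not locally finite and has an AF full group $C^*$-algebra, such as the group of Theorem~\ref{thm:main}, has infinite Hirsch length.
\end{corollary}

Each $G_n$ in Theorem~\ref{thm:main} is infinite and virtually abelian, so by Theorem~\ref{thm:negative} none of the algebras $C^*(G_n)$ is AF. What happens is that a prescribed finite subset of $G_n$ is close in norm to a finite group of unitaries of $C^*(G_{n+1})$, and these unitaries need not be group elements. The core of the proof is one such step (Proposition~\ref{prop:step}): an embedding of $D$ in a group $H=D\wr S_r$ under which $s_0$ and $s_1$ are close to the generators of a finite dihedral group of unitaries in $C^*(H)$.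

We collect standard facts in Section~\ref{sec:facts} and prove Theorem~\ref{thm:negative} and Corollary~\ref{cor:hirsch} in Section~\ref{sec:traces}, since they show what an example must avoid. Section~\ref{sec:model} shows on a function of one variable how the obstruction is avoided. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the single step, Section~\ref{sec:dihedral} proves two approximation lemmas in matrices over $C^*(D)$, and Section~\ref{sec:step} builds a group in whose $C^*$-algebra both can be applied together.

\section{Standard facts}\label{sec:facts}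

\subsection*{Group algebras}
A group element and the corresponding unitary of the group $C^*$-algebra are denoted by the same symbol. A group homomorphism $H\to G$ induces a unital $*$-homomorphism $C^*(H)\to C^*(G)$, which is surjective if $H\to G$ is. If $H$ is a subgroup of $G$, it is injective. Indeed, a state of $C^*(H)$ is given by a positive definite function $\phi$ on $H$ with $\phi(e)=1$; the extension of $\phi$ by zero is positive definite on $G$ (in $\sum_{i,j}\bar c_ic_j\phi(g_i^{-1}g_j)$ group the $g_i$ by their cosets $g_iH$); so every state of $C^*(H)$ factors through $C^*(G)$ and vanishes on the kernel. We therefore regard $C^*(H)$ as a subalgebra of $C^*(G)$.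

If $N$ is abelian with compact dual group $\hat N$, then $C^*(N)=C(\hat N)$, with $g\in N$ corresponding to the function $\chi\mapsto\chi(g)$. If $A$ is a finite abelian subgroup of $G$, the elements
\[
p_\chi=\frac1{|A|}\sum_{a\in A}\overline{\chi(a)}\,a\qquad(\chi\in\hat A)
\]
are mutually orthogonal projections with sum $1$, and $ap_\chi=\chi(a)p_\chi$. If $g\in G$ normalizes $A$, a change of the summation variable gives
\begin{equation}\label{eq:conj}
gp_\chi g^{-1}=p_{g\chi},\qquad (g\chi)(a)=\chi(g^{-1}ag).
\end{equation}

\subsection*{Projections and AF algebras}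
Let $B$ be a unital $C^*$-algebra that is the closure of an increasing union of $C^*$-subalgebras $B_i$, and let $p\in B$ be a projection. Then
\begin{equation}\label{eq:similar}
p=v^{-1}qv\quad\text{for some $i$, some projection $q\in B_i$ and some invertible $v\in B$.}
\end{equation}
To see this, take a self-adjoint $a\in B_i$ with $\|a-p\|<\frac14$. Its spectrum lies within $\frac14$ of $\{0,1\}$, so the spectral projection $q$ of $a$ for $(\frac12,\infty)$ lies in $B_i$ and $\|q-p\|<\frac12$. The element $v=qp+(1-q)(1-p)$ satisfies $vp=qp=qv$ and $v-1=(2q-1)(p-q)$, so $\|v-1\|<1$ and $v$ is invertible.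

A finite-dimensional $C^*$-algebra is spanned by its projections, so in an AF algebra the projections have dense linear span. A quotient of an AF algebra is AF, because images of finite-dimensional subalgebras are finite-dimensional. The finite-dimensional subalgebras that we construct will not be nested, so we use Bratteli's local criterion.

\begin{theorem}[{Bratteli \cite[Theorem 2.2]{Bratteli}}]\label{thm:bratteli}
A separable $C^*$-algebra is AF if and only if for every finite subset $\mathcal F$ and every $\varepsilon>0$ there is a finite-dimensional $C^*$-subalgebra $B$ with $\mathrm{dist}(a,B)<\varepsilon$ for all $a\in\mathcal F$.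
\end{theorem}

\subsection*{Two estimates}
For unitaries $u_i,v_i$, replacing one factor at a time gives
\begin{equation}\label{eq:telescope}
\|u_1\cdots u_m-v_1\cdots v_m\|\le\sum_i\|u_i-v_i\|.
\end{equation}
For skew-adjoint $X,Y$, the derivative of $t\mapsto e^{tX}e^{(1-t)Y}$ is $e^{tX}(X-Y)e^{(1-t)Y}$, and $e^{tX}$, $e^{(1-t)Y}$ are unitary. Integration over $[0,1]$ gives
\begin{equation}\label{eq:exp}
\|e^X-e^Y\|\le\|X-Y\|.
\end{equation}

\subsection*{Representations in corners}
For a projection $p$ in a $C^*$-algebra $B$, a \emph{representation of a group with unit $p$} is a homomorphism into the unitary group of the corner $pBp$. The sum of two representations with orthogonal units $p,q$ is a representation with unit $p+q$. If $v$ is a rectangular matrix over $B$ and $p=v^*v$ is a projection, then $vp=v$, $\|v\|\le1$, $vv^*$ is a projection, and $x\mapsto vxv^*$ carries a representation with unit $p$ to a representation with unit $vv^*$.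

\subsection*{Wreath products as automorphism groups}
Let $\iota_i:H\to H^k$ be the $i$th coordinate embedding; in $H\wr S_k$ we have $\pi\iota_i(h)\pi^{-1}=\iota_{\pi(i)}(h)$, and we write $(h_1,\dots,h_k;\pi)=\iota_1(h_1)\cdots\iota_k(h_k)\pi$. A free right $D$-set $\Omega$ with $k$ orbits is isomorphic to $\{1,\dots,k\}\times D$. Let $D\wr S_k$ act on it by $(d_1,\dots,d_k;\pi)\cdot(i,x)=(\pi(i),d_{\pi(i)}x)$. A permutation of $\Omega$ that commutes with $D$ is determined by the images of the points $(i,1)$, which are arbitrary points in distinct orbits; hence the group $\mathrm{Aut}_D(\Omega)$ of these permutations is $D\wr S_k$. Two embeddings follow. For $k\le l$, extension by the identity embeds $D\wr S_k$ in $D\wr S_l$. And $(D\wr S_r)\wr S_k$ acts faithfully, commuting with $D$, on the disjoint union of $k$ copies of $\{1,\dots,r\}\times D$, so it embeds in $D\wr S_{rk}$. To embed other groups we use induction.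

\begin{lemma}\label{lem:induced}
Let $N$ be a subgroup of finite index $m$ in a group $\Gamma$ and let $\nu:N\to D$ be a homomorphism. There is a free right $D$-set $\Omega$ with $m$ orbits and a left action of $\Gamma$ on $\Omega$ commuting with $D$, such that $\Omega/D\cong\Gamma/N$ as $\Gamma$-sets and every element of $\Gamma$ that acts trivially lies in $\ker\nu$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the quotient of $\Gamma\times D$ by $(bn,x)\sim(b,\nu(n)x)$ for $n\in N$, with $\Gamma$ multiplying the first coordinate on the left and $D$ the second on the right. The map $[b,x]\mapsto bN$ is $\Gamma$-equivariant, and for fixed $b$ the map $x\mapsto[b,x]$ is a $D$-equivariant bijection from $D$ onto the fiber over $bN$. So the fibers are the $D$-orbits, and $D$ acts freely. If $b$ acts trivially, then $[b,1]=[1,1]$; this gives $b\in N$, and then $[1,\nu(b)]=[b,1]=[1,1]$ gives $\nu(b)=1$.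
\end{proof}

\section{Traces and connected duals}\label{sec:traces}

In $C(\mathbb T)$, integration against Haar measure and evaluation at $1$ are different traces that agree on all projections, and this cannot happen in an AF algebra. The argument survives when $\mathbb Z$ is replaced by a normal torsion-free abelian subgroup with locally finite quotient.

\begin{lemma}\label{lem:traces}
Let $\Gamma$ be a countable group and $N\lhd\Gamma$ a torsion-free abelian normal subgroup with $\Gamma/N$ locally finite. If $C^*(\Gamma)$ is AF, then $N=1$.
\end{lemma}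

\begin{proof}
For any group, $g\mapsto\delta_{g,e}$ extends to a tracial state of its $C^*$-algebra, the canonical trace. Let $\tau_1$ be the canonical trace of $C^*(\Gamma)$ and let $\tau_2$ be the canonical trace of $C^*(\Gamma/N)$ pulled back to $C^*(\Gamma)$, so that $\tau_2(g)=1_N(g)$. We show that $\tau_1(p)=\tau_2(p)$ for every projection $p$. If $C^*(\Gamma)$ is AF, this gives $\tau_1=\tau_2$, that is, $N=\{e\}$.

The countable locally finite group $\Gamma/N$ is an increasing union of finite subgroups. Their preimages $\Gamma_i$ contain $N$ with finite index and have union $\Gamma$. Traces agree on similar elements, so by \eqref{eq:similar} we may assume $p\in C^*(\Gamma_i)$. Let $m=[\Gamma_i:N]$ and let $y_1,\dots,y_m$ be representatives of the cosets $yN$ in $\Gamma_i$. For $g\in\Gamma_i$ let $\Phi(g)\in M_m(C^*(N))$ have $(l',l)$ entry $y_{l'}^{-1}gy_l$ if this element lies in $N$, and $0$ otherwise. Each row and each column has exactly one nonzero entry, a unitary, so $\Phi(g)$ is unitary; and $\Phi(g)\Phi(g')=\Phi(gg')$ because $(y_{l''}^{-1}gy_{l'})(y_{l'}^{-1}g'y_l)=y_{l''}^{-1}gg'y_l$.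 So $\Phi$ extends to a $*$-homomorphism $C^*(\Gamma_i)\to M_m(C(\hat N))$. For $a\in C^*(\Gamma_i)$ let $\phi_a\in C(\hat N)=C^*(N)$ be the sum of the diagonal entries of $\Phi(a)$. An element of $N$ has Haar integral $\delta_{n,e}$ over $\hat N$ and value $1$ at the trivial character $\mathbf 1$. Hence, for $g\in\Gamma_i$,
\[
\int_{\hat N}\phi_g\,d\chi=\#\{l:y_l^{-1}gy_l=e\}=m\,\tau_1(g),\qquad
\phi_g(\mathbf 1)=\#\{l:y_l^{-1}gy_l\in N\}=m\,\tau_2(g),
\]
where the last equality uses that $N$ is normal. By linearity and continuity the same formulas hold for all $a\in C^*(\Gamma_i)$.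

The space $\hat N$ is connected. Indeed, $N$ is an increasing union of subgroups isomorphic to $\mathbb Z^d$, the algebras $C^*(\mathbb Z^d)=C(\mathbb T^d)$ have only the projections $0$ and $1$, and by \eqref{eq:similar} the same holds for $C(\hat N)$. The function $\phi_p$ is the rank of the projection-valued function $\Phi(p)$, so it is continuous and integer-valued, hence constant. Its integral equals its value at $\mathbf 1$, and $\tau_1(p)=\tau_2(p)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
One direction was shown in the introduction. Let $C^*(G)$ be AF. Then $C^*(G/M)$ is AF for every normal subgroup $M$. We show by induction on $i$ that $G/N_i$ is locally finite; the case $i=0$ is trivial and the case $i=k$ is the claim.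

An extension of a locally finite group $M$ by a locally finite group $E/M$ is locally finite: if $\Gamma\le E$ is finitely generated, then $\Gamma/(\Gamma\cap M)$ is finite, so $\Gamma\cap M$ has finite index in $\Gamma$, is finitely generated, and is therefore finite. So it suffices to show that $N_i/N_{i+1}$ is locally finite, and we may assume that it is abelian. Its torsion subgroup $M/N_{i+1}$ is characteristic, so $M\lhd G$. Apply Lemma~\ref{lem:traces} to $\Gamma=G/M$ and $N=N_i/M$: the group $N$ is torsion-free abelian and $\Gamma/N\cong G/N_i$ is locally finite by induction. We get $N_i=M$. Thus $N_i/N_{i+1}$ is a torsion abelian group, and finitely generated torsion abelian groups are finite.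

If $G$ is virtually solvable, the intersection of the conjugates of a solvable subgroup of finite index is a normal solvable subgroup $S$ of finite index. The terms of its derived series are characteristic in $S$, hence normal in $G$, and $G\ge S\ge S'\ge\dots\ge1$ is a series of the required kind.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:hirsch}]
By the theorem of Hillman and Linnell \cite{HL}, an elementary amenable group $G$ of finite Hirsch length has a locally finite normal subgroup $T_0$ with $G/T_0$ virtually solvable. Take the series just constructed for $G/T_0$, pull it back to a series from $G$ down to $T_0$, and append the trivial group. Theorem~\ref{thm:negative} applies to this series. The second statement follows from the first; the group of Theorem~\ref{thm:main} is elementary amenable as an increasing union of virtually abelian groups.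
\end{proof}

For the group of Theorem~\ref{thm:main} the Hirsch length can be seen directly: the group contains $\langle z\rangle^{k_n}\cong\mathbb Z^{k_n}$ for all $n$.

\section{A model case: the staircase}\label{sec:model}

Lemma~\ref{lem:traces} rests on the fact that ranks are constant over a connected space. Here is the smallest instance of this obstruction, and of the way around it.

A self-adjoint element of a finite-dimensional $C^*$-algebra has finite spectrum. In $C([0,1])$ the self-adjoint elements with finite spectrum are the real constants, so the function $x$ is at distance $\frac12$ from them. Now embed $C([0,1])$ in matrices over itself by adding the values at sample points: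
\[
f\longmapsto\bigl(x\mapsto\mathrm{diag}(f(x);f(0),f(\tfrac1L),\dots,f(\tfrac{L-1}L))\bigr)\in C([0,1],M_{L+1}).
\]
The function $x$ goes to $a_x=\mathrm{diag}(x;0,\frac1L,\dots,\frac{L-1}L)$. One would like to replace the entry $x$ by a nearby multiple of $\frac1L$. This is a step function, and it jumps. The sample points repair the jump: when the first basis vector has to pass from the eigenvalue $\frac jL$ to $\frac{j+1}L$, another basis vector passes from $\frac{j+1}L$ to $\frac jL$, and the exchange of two eigenvalues can be done continuously by a rotation.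

\begin{example}\label{ex:L2}
The case $L=2$ is the first in which two rotations must be joined. Here $a_x=\mathrm{diag}(x;0,\frac12)$. With $s=\sin\theta$, $c=\cos\theta$ put
\[
b_x=\frac12\begin{pmatrix}s^2&sc&0\\ sc&c^2&0\\0&0&2\end{pmatrix}\ \ (0\le x\le\tfrac12),\qquad
b_x=\frac12\begin{pmatrix}1+s^2&0&sc\\0&0&0\\ sc&0&1+c^2\end{pmatrix}\ \ (\tfrac12\le x\le1),
\]
where $\theta=\pi x$ on the first interval and $\theta=\pi(x-\frac12)$ on the second. The matrix with rows $(s^2,sc)$, $(sc,c^2)$ is a projection of rank one, so $b_x$ has the eigenvalues $0,\frac12,1$ for every $x$. The path runs from $b_0=\mathrm{diag}(0;\frac12,1)$ through $b_{1/2}=\mathrm{diag}(\frac12;0,1)$, where the two formulas agree, to $b_1=\mathrm{diag}(1;0,\frac12)$. The first diagonal entry climbs from $0$ to $1$ along with $x$, while each of the other two moves down by one step.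
\end{example}

\begin{lemma}[staircase]\label{lem:staircase}
Let $L\ge1$, let $f_*,f_0,\dots,f_{L-1}$ be the standard basis of $\mathbb C^{L+1}$, and let $a_x=\mathrm{diag}(x;0,\frac1L,\dots,\frac{L-1}L)$ for $x\in[0,1]$. There is a continuous path $x\mapsto b_x$ of self-adjoint matrices such that
\begin{itemize}
\item[(i)] the eigenvalues of $b_x$ are $0,\frac1L,\dots,\frac LL$ for every $x$;
\item[(ii)] $\|a_x-b_x\|\le\frac1L$ for every $x$;
\item[(iii)] $b_0$ and $b_1$ are diagonal, $b_0f_*=0$ and $b_1f_*=f_*$.
\end{itemize}
\end{lemma}

\begin{proof}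
Let $x\in[\frac jL,\frac{j+1}L]$ with $0\le j\le L-1$, and $\theta=\frac\pi2(Lx-j)\in[0,\frac\pi2]$. Put $b_xf_i=\frac iLf_i$ for $i<j$ and $b_xf_i=\frac{i+1}Lf_i$ for $i>j$. On the plane spanned by $f_*,f_j$ put $b_x=\frac jL+\frac1Le_\theta$, where $e_\theta$ is the projection onto $\sin\theta\,f_*+\cos\theta\,f_j$. The eigenvalues on the plane are $\frac jL,\frac{j+1}L$, which gives (i). At the left endpoint $e_\theta$ projects onto $f_j$, and at the right endpoint onto $f_*$. Hence at $x=\frac mL$, $0\le m\le L$, each interval containing $x$ gives the diagonal matrix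
\[
f_*\mapsto\tfrac mLf_*,\qquad f_i\mapsto\tfrac iLf_i\ \ (i<m),\qquad f_i\mapsto\tfrac{i+1}Lf_i\ \ (i\ge m).
\]
So $b$ is well defined and continuous, and (iii) holds. For (ii), $a_x-b_x$ acts on $f_i$ as $0$ for $i<j$ and as $-\frac1L$ for $i>j$. On the plane, $a_x=\mathrm{diag}(x,\frac jL)$ and $b_x$ both lie between the scalars $\frac jL$ and $\frac{j+1}L$, so $-\frac1L\le a_x-b_x\le\frac1L$.
\end{proof}

The obstruction has not disappeared; it has been diluted. The normalized trace of a self-adjoint $b\in C([0,1],M_{L+1})$ with finite spectrum is constant in $x$, while that of $a_x$ changes by $\frac1{L+1}$ between $x=0$ and $x=1$; so $\|a-b\|\ge\frac1{2(L+1)}$ for every such $b$. This is why the construction needs infinitely many steps. The task is to realize ``adding sample points'' by a group embedding. The group $D$ is suited to this, because $C^*(D)$ is an algebra of matrix functions on $[0,1]$ and the points $\frac jL$ correspond to representations of a finite quotient of $D$.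

\section{Reduction to one step}\label{sec:reduction}

For $L\ge1$ the subgroup $\langle z^{2L}\rangle$ is normal in $D$. Put
\[
\Lambda=\Lambda_L=D/\langle z^{2L}\rangle=\langle s_0,s_1\mid s_0^2=s_1^2=(s_0s_1)^{2L}=1\rangle,
\]
the dihedral group of order $4L$, and let $\bar g$ be the image of $g\in D$ in $\Lambda$.

\begin{proposition}\label{prop:step}
For every $L\ge1$ there are $r\ge2$, an injective homomorphism $\psi:D\to H:=D\wr S_r$ and a homomorphism $T:\Lambda\to U(C^*(H))$ with $\|\psi(s_i)-T(\bar s_i)\|\le\frac{5\pi}{4L}$ for $i=0,1$.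
\end{proposition}

The proposition approximates the elements of $D$ at the price of passing to a larger group $H$, whose new elements must be approximated in turn. The process closes up because $H$ is a wreath product of $D$: the proposition can be applied in all coordinates at once, compatibly with the permutations, and a wreath product of wreath products embeds in a wreath product.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:step}]
\emph{One step.} Let $k,L\ge1$ and take $r,\psi,H,T$ from the proposition. Applying $\psi$ in each coordinate gives embeddings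
\begin{equation}\label{eq:embed}
D\wr S_k\longrightarrow H\wr S_k=(D\wr S_r)\wr S_k\longrightarrow D\wr S_{rk}.
\end{equation}
Let $T^{(i)}=\iota_i\circ T:\Lambda\to U(C^*(H\wr S_k))$, where $\iota_i$ also denotes the induced map of $C^*$-algebras. The ranges of $T^{(i)}$ and $T^{(j)}$ commute for $i\ne j$, and $\pi T^{(i)}(h)\pi^{-1}=T^{(\pi(i))}(h)$ for $\pi\in S_k$, since the corresponding relations hold for group elements. These are the relations of the wreath product, so
\[
\tilde T(h_1,\dots,h_k;\pi)=T^{(1)}(h_1)\cdots T^{(k)}(h_k)\,\pi
\]
is a homomorphism from the finite group $\Lambda\wr S_k$ to the unitary group, and the span $B$ of its range is a finite-dimensional $C^*$-subalgebra of $C^*(D\wr S_{rk})$. Let $|d|$ be the word length of $d\in D$ in $s_0,s_1$. By \eqref{eq:telescope}, $\|\psi(d)-T(\bar d)\|\le\frac{5\pi}{4L}|d|$. The image of $g=(d_1,\dots,d_k;\pi)$ under \eqref{eq:embed} is $\iota_1(\psi(d_1))\cdots\iota_k(\psi(d_k))\pi$, so \eqref{eq:telescope} gives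
\begin{equation}\label{eq:dist}
\mathrm{dist}(g,B)\le\|g-\tilde T(\bar d_1,\dots,\bar d_k;\pi)\|\le\frac{5\pi}{4L}\sum_i|d_i|.
\end{equation}

\emph{The group.} Put $G_0=D$, $k_0=1$. Once $G_j=D\wr S_{k_j}$ is constructed, fix an enumeration $G_j=\{g_{j,1},g_{j,2},\dots\}$. Given $G_0\subset\dots\subset G_n$, let $\mathcal F_n\subset G_n$ be the finite set of all $g_{j,i}$ with $i,j\le n$. Choose $L=L_n$ so large that the right side of \eqref{eq:dist} is at most $2^{-n}$ for all $g\in\mathcal F_n$, and let $G_n\subset G_{n+1}=D\wr S_{k_{n+1}}$ and $B_n\subset C^*(G_{n+1})$ be given by the step above. Then $k_{n+1}\ge2k_n$, so $k_n\to\infty$. Let $G=\bigcup_nG_n$. It is countable and contains $G_0=D$.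

\emph{The algebra is AF.} The sets $\mathcal F_n$ increase and exhaust $G$. If $a=\sum_gc_gg\in\mathbb C[G]$, then for large $n$ the support of $a$ lies in $\mathcal F_n$, and $\mathrm{dist}(a,B_n)\le2^{-n}\sum_g|c_g|$. Given $a_1,\dots,a_m\in C^*(G)$ and $\varepsilon>0$, choose $a_l'\in\mathbb C[G]$ with $\|a_l-a_l'\|<\varepsilon/2$ and then $n$ with $\mathrm{dist}(a_l',B_n)<\varepsilon/2$ for all $l$. Then $\mathrm{dist}(a_l,B_n)<\varepsilon$, and Theorem~\ref{thm:bratteli} shows that $C^*(G)$ is AF.

\emph{Finitely generated subgroups.} A finitely generated subgroup of $G$ lies in some $G_n$. The group $G_n$ contains the abelian subgroup $\langle z\rangle^{k_n}$ of finite index, so all its subgroups are virtually abelian. Conversely, let $\Gamma$ be finitely generated and virtually abelian. Since $k_n\to\infty$ and $D\wr S_k$ embeds in $D\wr S_l$ for $k\le l$, it suffices to embed $\Gamma$ in some $D\wr S_k$. A finite group embeds in a symmetric group $S_k\subset D\wr S_k$. If $\Gamma$ is infinite, an abelian subgroup of finite index is finitely generated and infinite, so $\Gamma$ has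 a subgroup $N\cong\mathbb Z^d$, $d\ge1$, of finite index $m$. Let $\nu_1,\dots,\nu_d:N\to\langle z\rangle\subset D$ be the coordinate maps and $\Omega_1,\dots,\Omega_d$ the $D$-sets of Lemma~\ref{lem:induced}. An element acting trivially on all $\Omega_i$ lies in $\bigcap_i\ker\nu_i=1$. So $\Gamma$ embeds in $\mathrm{Aut}_D(\Omega_1\sqcup\dots\sqcup\Omega_d)\cong D\wr S_{dm}$.
\end{proof}

\section{Two approximations over $C^*(D)$}\label{sec:dihedral}

The tautological representation $g\mapsto g$ of $D$ in $C^*(D)$ does not factor through $\Lambda$. We describe two ways of enlarging it so that it comes close to a representation of $\Lambda$: a direct sum with sample representations, and a tensor product with the regular representation of $\Lambda$.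

\subsection{The algebra $C^*(D)$}
Let
\[
\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma=\sigma_3\sigma_1=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
Then $\sigma_3^2=\sigma_1^2=1$, $\sigma_3\sigma_1+\sigma_1\sigma_3=0$, $\sigma^*=-\sigma$ and $\sigma^2=-1$. For a self-adjoint matrix $b$ put
\[
S(b)=\sigma_3\otimes\cos\pi b+\sigma_1\otimes\sin\pi b .
\]
This matrix is self-adjoint, and $S(b)^2=1\otimes(\cos^2\pi b+\sin^2\pi b)=1$ because the cross terms cancel. Since $(\sigma\otimes b)^{2m}=(-1)^m1\otimes b^{2m}$ and $(\sigma\otimes b)^{2m+1}=(-1)^m\sigma\otimes b^{2m+1}$, the exponential series gives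
\begin{equation}\label{eq:rotation}
(\sigma_3\otimes1)S(b)=1\otimes\cos\pi b+\sigma\otimes\sin\pi b=\exp(\pi\,\sigma\otimes b).
\end{equation}
Two consequences will be used. By \eqref{eq:exp},
\begin{equation}\label{eq:lip}
\|S(a)-S(b)\|\le\pi\|a-b\|.
\end{equation}
And since $\sigma$ has eigenvalues $\pm i$,
\begin{equation}\label{eq:order}
\bigl((\sigma_3\otimes1)S(b)\bigr)^{2L}=\exp(2\pi\,\sigma\otimes Lb)=1\quad\text{if $Lb$ has integer eigenvalues.}
\end{equation}
For $x\in[0,1]$ let $\pi_x$ be the representation of $D$ on $\mathbb C^2$ with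
\[
\pi_x(s_0)=\sigma_3,\qquad\pi_x(s_1)=S(x)=\cos(\pi x)\sigma_3+\sin(\pi x)\sigma_1 .
\]
By \eqref{eq:rotation}, $\pi_x(z)$ is a rotation by the angle $\pi x$, and by \eqref{eq:order} the representations $\pi_{j/L}$, $0\le j\le L$, factor through $\Lambda$. We use the same symbol for the resulting representations of $\Lambda$.

\begin{lemma}\label{lem:structure}
The map $a\mapsto(x\mapsto\pi_x(a))$ is an isomorphism from $C^*(D)$ onto
\[
\mathcal D=\{f\in C([0,1],M_2): f(0)\text{ and }f(1)\text{ are diagonal}\}.
\]
\end{lemma}

\begin{proof}
The images of $s_0,s_1$ are self-adjoint unitaries in $\mathcal D$, so the map is a $*$-homomorphism into $\mathcal D$, and its image $\mathcal D_0$ is closed. Let $c=\frac12(s_0s_1+s_1s_0)$.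

\emph{Surjectivity.} The matrices $1,\sigma_3$ span the diagonal matrices and $\sigma_1,\sigma$ span the off-diagonal ones, so $\mathcal D$ consists of the functions $f_11+f_2\sigma_3+f_3\sigma_1+f_4\sigma$ with $f_i\in C([0,1])$ and $f_3,f_4$ vanishing at $0$ and $1$. The image of $c$ is $\cos(\pi x)1$, and $\cos\pi x$ is injective on $[0,1]$, so $C([0,1])1\subset\mathcal D_0$ by the Stone--Weierstrass theorem. Also $\sigma_3\in\mathcal D_0$, and the image of $s_1-cs_0$ is $\sin(\pi x)\sigma_1$. The closure of $\sin(\pi x)C([0,1])$ is the set of functions $f$ vanishing at $0$ and $1$; so $f\sigma_1$ and $f\sigma=\sigma_3f\sigma_1$ lie in $\mathcal D_0$ for such $f$. Hence $\mathcal D_0=\mathcal D$.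

\emph{Injectivity.} Irreducible representations separate the points of a $C^*$-algebra, so it suffices to show that each irreducible representation $\rho$ is contained in some $\pi_x$. The element $c$ is a self-adjoint contraction. It is central: $s_0c=\frac12(s_1+s_0s_1s_0)=cs_0$, and symmetrically for $s_1$. So $\rho(c)=\cos\pi x$ for some $x\in[0,1]$. The span of $\rho(1),\rho(s_0),\rho(s_1),\rho(s_0s_1)$ is invariant under left multiplication by $\rho(s_0)$, and by $\rho(s_1)$ because $s_1s_0=2c-s_0s_1$ and $s_1s_0s_1=2cs_1-s_0$. So $\rho(C^*(D))$ has dimension at most $4$. A finite-dimensional irreducible algebra of operators equals its bicommutant, the algebra of all bounded operators, so $\dim\rho\le2$.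

If $\dim\rho=1$, then $(\rho(s_0),\rho(s_1))\in\{\pm1\}^2$. The characters $(1,1)$, $(-1,-1)$ occur in $\pi_0$, where $s_1\mapsto\sigma_3$, and $(1,-1)$, $(-1,1)$ occur in $\pi_1$, where $s_1\mapsto-\sigma_3$. If $\dim\rho=2$, then $\rho(s_0)$ is not scalar, for otherwise the image would be commutative; so we may assume $\rho(s_0)=\sigma_3$. Let $\rho(s_1)$ have diagonal entries $\alpha,\delta$ and upper right entry $\beta$. Then $\rho(c)=\mathrm{diag}(\alpha,-\delta)$, so $\alpha=-\delta=\cos\pi x$, and $\rho(s_1)^2=1$ gives $|\beta|=\sin\pi x$. Conjugation by a diagonal unitary fixes $\sigma_3$ and makes $\beta=\sin\pi x$, so $\rho\cong\pi_x$.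
\end{proof}

\subsection{Adding sample representations}
Under Lemma~\ref{lem:structure} the tautological representation is the family $(\pi_x)_{x}$, with $s_1=S(x)$. Adding $\pi_0,\pi_{1/L},\dots,\pi_{(L-1)/L}$ turns $S(x)$ into $S(a_x)$, with $a_x$ as in Lemma~\ref{lem:staircase}. To write constant matrices inside matrices over $C^*(D)$ we need a projection on which to place them. We use
\[
P=\tfrac12(1-s_0)\in C^*(D),
\]
the constant function $\mathrm{diag}(0,1)$ in $\mathcal D$. It satisfies $P\mathcal DP=C([0,1])P$, so matrices over this corner are subject to no boundary condition. The reason for not using the unit of $C^*(D)$ will appear in Section~\ref{sec:room}.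

Let $I=\{1,2\}\times\{0,\dots,L-1\}$ and $J=|I|=2L$. Index the rows and columns of $M_{1+J}$ by $\{*\}\cup I$, with matrix units $e_{\mu,\mu'}$. In $M_{1+J}(C^*(D))$ put
\[
\mathcal P=e_{*,*}\otimes1+\sum_{\mu\in I}e_{\mu,\mu}\otimes P,\qquad
\Theta(g)=e_{*,*}\otimes g+\sum_{j,\alpha,\beta}\pi_{j/L}(g)_{\alpha\beta}\;e_{(\alpha,j),(\beta,j)}\otimes P\quad(g\in D).
\]
Then $\Theta$ is a representation of $D$ with unit $\mathcal P$.

\begin{lemma}\label{lem:sample}
There is a representation $\vartheta$ of $\Lambda$ in $M_{1+J}(C^*(D))$ with unit $\mathcal P$ such that $\vartheta(\bar s_0)=\Theta(s_0)$ and $\|\vartheta(\bar s_1)-\Theta(s_1)\|\le\pi/L$.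
\end{lemma}

\begin{proof}
Identify $C^*(D)$ with $\mathcal D$. Elements of $M_{1+J}(\mathcal D)$ are functions with values in the operators on $\mathbb C^{1+J}\otimes\mathbb C^2$. Let $\delta_\mu$ and $\epsilon_1,\epsilon_2$ be the standard bases. The range of the constant projection $\mathcal P$ has the basis $\delta_*\otimes\epsilon_\alpha$, $\delta_{(\alpha,j)}\otimes\epsilon_2$, and we identify it with $\mathbb C^2\otimes\mathbb C^{L+1}$ by
\[
\delta_*\otimes\epsilon_\alpha\leftrightarrow\epsilon_\alpha\otimes f_*,\qquad\delta_{(\alpha,j)}\otimes\epsilon_2\leftrightarrow\epsilon_\alpha\otimes f_j .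
\]
A continuous function $\Psi$ from $[0,1]$ to the operators on $\mathbb C^2\otimes\mathbb C^{L+1}$ is thus a $(1+J)\times(1+J)$ matrix of $M_2$-valued functions, and it lies in $\mathcal PM_{1+J}(\mathcal D)\mathcal P$ when all these are diagonal at $x=0,1$. The entries indexed by $I\times I$ are scalar multiples of $\mathrm{diag}(0,1)$. So it is sufficient that at $x=0,1$ the $(f_*,f_*)$-block of $\Psi$ be a diagonal $2\times2$ matrix and the blocks between $f_*$ and the $f_j$ vanish.

In this picture $\Theta(g)(x)$ is block diagonal with blocks $\pi_x(g),\pi_0(g),\dots,\pi_{(L-1)/L}(g)$. Hence $\Theta(s_0)=\sigma_3\otimes1$ and $\Theta(s_1)(x)=S(a_x)$. Take $b_x$ from Lemma~\ref{lem:staircase} and put $\Psi(x)=S(b_x)$, which is continuous by \eqref{eq:lip}. By (iii), $\Psi(0)$ and $\Psi(1)$ are block diagonal with $(f_*,f_*)$-blocks $S(0)=\sigma_3$ and $S(1)=-\sigma_3$, so $\Psi$ lies in the corner. By (ii) and \eqref{eq:lip}, $\|\Psi-\Theta(s_1)\|\le\pi/L$. By (i) and \eqref{eq:order}, $(\Theta(s_0)\Psi)^{2L}=\mathcal P$. The self-adjoint unitaries $\Theta(s_0)$ and $\Psi$ of the corner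 satisfy the defining relations of $\Lambda$, and we put $\vartheta(\bar s_0)=\Theta(s_0)$, $\vartheta(\bar s_1)=\Psi$.
\end{proof}

\subsection{Tensoring with the regular representation}
A group homomorphism induces a unital map, so the sample representations cannot be added for free: they have to be found inside the algebra of the larger group. The natural supply is the regular representation $\lambda$ of $\Lambda$ on $\ell^2\Lambda$, given in the matrix units of $M_{4L}=B(\ell^2\Lambda)$ by $\lambda(g)=\sum_{h\in\Lambda}e_{gh,h}$. Recall Fell's absorption trick: if $h\mapsto u_h$ is a representation of $\Lambda$ in $U(B)$ and $W=\sum_hu_h\otimes e_{h,h}$, then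
\[
W(1\otimes\lambda(g))W^*=\sum_hu_{gh}u_h^*\otimes e_{gh,h}=u_g\otimes\lambda(g).
\]
We want the same for the tautological representation of $D$, which is not a representation of $\Lambda$. The Cayley graph of $\Lambda$ for $\bar s_0,\bar s_1$ is a cycle of length $4L$. Lifting the vertices to $D$ one after another gives unitaries $t_j$ that satisfy the required relation along every edge except the last, where the error is $z^{2L}$. The point is that $z^{2L}$ is joined to $1$ by a path of unitaries of length at most $\pi$, for every $L$, so the error can be spread evenly over the $4L$ edges.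

\begin{lemma}[approximate Fell absorption]\label{lem:fell}
There is a unitary $W\in C^*(D)\otimes M_{4L}$ with
\[
\|s_i\otimes\lambda(\bar s_i)-W(1\otimes\lambda(\bar s_i))W^*\|\le\frac\pi{4L}\qquad(i=0,1).
\]
\end{lemma}

\begin{proof}
Let $v_t=\exp(i\pi t\,s_0/2)\in C^*(D)$ and $u(t)=v_{1-t}z^Lv_{1-t}^*z^L$ for $t\in[0,1]$. Since $s_0^2=1$, we have $v_1=\cos\frac\pi2+is_0\sin\frac\pi2=is_0$, so $u(0)=s_0z^Ls_0z^L=z^{-L}z^L=1$, while $u(1)=z^{2L}$. By \eqref{eq:exp}, $\|v_t-v_{t'}\|\le\frac\pi2|t-t'|$, and by \eqref{eq:telescope}, $\|u(t)-u(t')\|\le\pi|t-t'|$.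

Let $t_0=1$ and $t_{j+1}=s_{[j]}t_j$, where $[j]\in\{0,1\}$ is the parity of $j$. Then $t_{2m}=z^{-m}$ and $t_{2m+1}=s_0z^{-m}$, so $\bar t_0,\dots,\bar t_{4L-1}$ are the $4L$ elements of $\Lambda$ and $\bar t_{4L}=\bar t_0$. Put $w_j=t_ju(j/4L)$ for $0\le j\le4L$. Then $w_{4L}=z^{-2L}z^{2L}=1=w_0$, so $w_{\bar t_j}:=w_j$ defines unitaries $w_h$, $h\in\Lambda$. For $0\le j<4L$,
\[
\|w_j-s_{[j]}w_{j+1}\|=\|w_{j+1}-s_{[j]}w_j\|=\bigl\|u(\tfrac{j+1}{4L})-u(\tfrac j{4L})\bigr\|\le\tfrac\pi{4L}.
\]
Left multiplication by $\bar s_0$ exchanges $\bar t_j$ and $\bar t_{j+1}$ for even $j$, and left multiplication by $\bar s_1$ does so for odd $j$; in both cases these pairs cover $\Lambda$. Hence $\|w_{\bar sh}-sw_h\|\le\frac\pi{4L}$ for all $h\in\Lambda$ and $s\in\{s_0,s_1\}$. With $W=\sum_hw_h\otimes e_{h,h}$,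
\[
s\otimes\lambda(\bar s)-W(1\otimes\lambda(\bar s))W^*=\sum_h(s-w_{\bar sh}w_h^*)\otimes e_{\bar sh,h}.
\]
This is the product of the unitary $1\otimes\lambda(\bar s)$ and a diagonal matrix, so its norm is $\max_h\|s-w_{\bar sh}w_h^*\|=\max_h\|sw_h-w_{\bar sh}\|\le\frac\pi{4L}$.
\end{proof}

\begin{remark}
The proof uses that $z$ is conjugate to $z^{-1}$, and the lemma fails for $\mathbb Z=\langle z\rangle$ with the quotient $\mathbb Z/m$. In $C(\mathbb T)\otimes M_m$ the determinant of $z\otimes\lambda(\bar z)$ is $\pm z^m$, of winding number $m$, while the determinant of $W(1\otimes\lambda(\bar z))W^*$ is constant. Unitaries $u,u'$ with $\|u-u'\|<2$ are homotopic, since $-1$ is not in the spectrum of $u^*u'$. So the two unitaries are at distance $2$ for every $W$.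
\end{remark}

\section{Proof of Proposition~\ref{prop:step}}\label{sec:step}

Fix $L$. Lemma~\ref{lem:fell} suggests taking a finite group $K\supset\Lambda$ and embedding $D$ in $D\times K$ by $g\mapsto(g,\bar g)$. If $C^*(K)$ contained a unital copy of $M_{4L}$ in which $\Lambda$ sits as $\lambda(\Lambda)$, the lemma alone would finish the proof. This is impossible: the trivial representation of $K$ would restrict to a unital $*$-homomorphism $M_{4L}\to\mathbb C$. So we can only have a decomposition $1=Q_0+Q_1$ in which $\Lambda$ is regular under $Q_1$. We arrange that $Q_0$ is small compared with $Q_1$, treat the part under $Q_0$ by Lemma~\ref{lem:sample}, and borrow the sample representations from the part under $Q_1$.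

\subsection{A finite group in which $\Lambda$ is mostly regular}
Let $q\ge1$, and let $A=\mathbb F_2[\Lambda]^q$ be the $\mathbb F_2$-vector space with basis $\delta_{h,i}$ ($h\in\Lambda$, $1\le i\le q$), on which $\Lambda$ acts by $g\delta_{h,i}=\delta_{gh,i}$. Put
\[
K=A\rtimes\Lambda,\qquad H_1=D\times K .
\]
We regard $D$, $K$, $A$, $\Lambda$ as subgroups of $H_1$. Thus $s_0$ means $(s_0,1)$ and $\bar s_0$ means $(1,\bar s_0)$, and $C^*(D)$ commutes with $C^*(K)$. Define
\[
\psi:D\to H_1,\qquad\psi(g)=g\,\bar g=(g,\bar g),
\]
an injective homomorphism.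

A character $\chi\in\hat A$ is the same as a function $\Lambda\to\{\pm1\}^q$, $h\mapsto(\chi(\delta_{h,i}))_i$, and the action \eqref{eq:conj} of $\Lambda$ is left translation of functions. Let $Z\subset\hat A$ be the set of characters with nontrivial stabilizer and $Y=\hat A\setminus Z$. Both sets are $\Lambda$-invariant, $\Lambda$ acts freely on $Y$, and the trivial character lies in $Z$. A function fixed by $g\ne1$ is constant on the cosets $\langle g\rangle h$, of which there are at most $2L$. So $|Z|\le4L\cdot2^{2Lq}$, while $|\hat A|=2^{4Lq}$. Fix $q$ with $2^{2Lq}\ge4L(4L^2+1)$. Then $(4L^2+1)|Z|\le|\hat A|$, that is,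
\begin{equation}\label{eq:count}
4L^2|Z|\le|Y|.
\end{equation}
Let $Y_0\subset Y$ contain exactly one point of each $\Lambda$-orbit, so that $|Y_0|=|Y|/4L$. In $C^*(A)$ put
\[
Q_0=\sum_{\chi\in Z}p_\chi,\qquad Q_1=\sum_{\chi\in Y}p_\chi,\qquad E=\sum_{\chi\in Y_0}p_\chi .
\]
Then $Q_0+Q_1=1$ and $E\le Q_1$. By \eqref{eq:conj}, $Q_0$ and $Q_1$ commute with $\Lambda$; they also commute with $A$ and $D$, so they are central in $C^*(H_1)$. The translates $hY_0$ are disjoint with union $Y$. So the projections $hEh^*$ are mutually orthogonal with sum $Q_1$, and with $g=h^{-1}h'$ we get $Eh^*h'E=E(gEg^*)g$, that is,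
\begin{equation}\label{eq:wander}
E\,h^*h'\,E=\delta_{h,h'}E\qquad(h,h'\in\Lambda).
\end{equation}
It follows that $e_{h,h'}=hEh'^*$ are matrix units with $\sum_he_{h,h}=Q_1$, and $gQ_1=\sum_hghEh^*=\sum_he_{gh,h}$ for $g\in\Lambda$. These matrix units commute with $C^*(D)$, so they define a unital $*$-homomorphism $C^*(D)\otimes M_{4L}\to Q_1C^*(H_1)Q_1$ that sends $1\otimes\lambda(\bar g)$ to $\bar gQ_1$ and $g\otimes\lambda(\bar g)$ to $\psi(g)Q_1$. The image of the unitary of Lemma~\ref{lem:fell} is an element $W$ with $W^*W=WW^*=Q_1$ and
\begin{equation}\label{eq:Q1}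
\|\psi(s_i)Q_1-W\,\bar s_iQ_1\,W^*\|\le\frac\pi{4L}\qquad(i=0,1).
\end{equation}

\subsection{Making room}\label{sec:room}
To apply Lemma~\ref{lem:sample} under $Q_0$ we need $J$ orthogonal copies of the projection $PQ_0$, and we want to find them under $E$: we look for $X_\mu$, $\mu\in I$, with $X_\mu^*X_{\mu'}=\delta_{\mu,\mu'}PQ_0$ and $EX_\mu=X_\mu$. Inside $C^*(H_1)$ there are no such elements, since $Q_0$ is central and $X_\mu=X_\mu Q_0=Q_0EX_\mu=0$. So we enlarge $H_1$. Both $PQ_0$ and $E$ lie in the algebra of
\[
V=\langle s_0\rangle\times A\subset H_1,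
\]
a finite $\mathbb F_2$-vector space, and by \eqref{eq:conj} it is enough to find an overgroup in which the characters of $V$ are moved around. Conjugation never moves the trivial character, and this is why $P$ is needed. With $Q_0$ in place of $PQ_0$ no overgroup would do: the trivial representation sends $E$ to $0$, hence $X_\mu=EX_\mu$ to $0$, but sends $Q_0$ to $1$.

\begin{lemma}\label{lem:H}
There are $r\ge2$ and an embedding $H_1\subset H\cong D\wr S_r$ such that for any two nontrivial characters $\chi,\chi'$ of $V$ there is $\gamma\in H$ with $\gamma p_\chi\gamma^*=p_{\chi'}$.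
\end{lemma}

\begin{proof}
Let $N=\langle z\rangle\lhd H_1$, of index $r=2|K|$, and let $\Omega$ be the $D$-set of Lemma~\ref{lem:induced} for the inclusion $\nu:N\to D$. As $\nu$ is injective, $H_1$ embeds in $H=\mathrm{Aut}_D(\Omega)\cong D\wr S_r$. The group $V$ acts freely on $\Omega/D=H_1/N$: if $vhN=hN$, then $h^{-1}vh\in N$, so $v\in N$ by normality, and $V\cap N=1$. Together with the freeness of the $D$-action, this shows that $v\omega x=\omega$ forces $v=1$ and then $x=1$. Choose representatives $\omega_1,\dots,\omega_m$ of the orbits of $V\times D$. Every point of $\Omega$ is $v\omega_lx$ for unique $v\in V$, $l$ and $x\in D$. For $\phi\in GL(V)$ define $\gamma_\phi(v\omega_lx)=\phi(v)\omega_lx$. Then $\gamma_\phi\in H$, and $\gamma_\phi v'\gamma_\phi^{-1}=\phi(v')$ for $v'\in V$, because both sides send $\phi(v)\omega_lx$ to $\phi(v')\phi(v)\omega_lx$. By \eqref{eq:conj}, $\gamma_\phi p_\chi\gamma_\phi^*=p_{\chi\circ\phi^{-1}}$. The kernels of nontrivial characters $\chi,\chi'$ are hyperplanes, each determining its character. Choose $\phi\in GL(V)$ with $\phi(\ker\chi)=\ker\chi'$;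 then $\chi\circ\phi^{-1}=\chi'$.
\end{proof}

From now on we work in matrices over $C^*(H)$, and $\psi$ denotes the embedding $D\to H_1\subset H$. Let $p_\chi$, $\chi\in\hat V$, be the projections for $V$. We have $Pp_\chi=\frac12(1-\chi(s_0))p_\chi$; and for $\chi_0\in\hat A$ the product $p_{\chi_0}p_\chi=|A|^{-1}\sum_a\overline{\chi_0(a)}\chi(a)p_\chi$ is $p_\chi$ if $\chi|_A=\chi_0$ and $0$ otherwise. Therefore
\[
PQ_0=\sum_{\chi\in\mathcal X_0}p_\chi,\quad\mathcal X_0=\{\chi:\chi(s_0)=-1,\ \chi|_A\in Z\};\qquad
E=\sum_{\chi\in\mathcal X_1}p_\chi,\quad\mathcal X_1=\{\chi:\chi|_A\in Y_0\}.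
\]
All characters in $\mathcal X_0\cup\mathcal X_1$ are nontrivial, since the trivial character of $A$ is not in $Y_0$. We have $|\mathcal X_0|=|Z|$ and $|\mathcal X_1|=2|Y_0|=|Y|/2L$, so \eqref{eq:count} says $J|\mathcal X_0|\le|\mathcal X_1|$. Choose an injection $\kappa:I\times\mathcal X_0\to\mathcal X_1$ and, by Lemma~\ref{lem:H}, elements $\gamma_{\mu,\chi}\in H$ with $\gamma_{\mu,\chi}p_\chi\gamma_{\mu,\chi}^*=p_{\kappa(\mu,\chi)}$. Let $X=(X_\mu)_{\mu\in I}$ be the row with entries
\[
X_\mu=\sum_{\chi\in\mathcal X_0}\gamma_{\mu,\chi}\,p_\chi=\sum_{\chi\in\mathcal X_0}p_{\kappa(\mu,\chi)}\,\gamma_{\mu,\chi}.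
\]
The second form gives $EX_\mu=X_\mu$. In $X_\mu^*X_{\mu'}=\sum_{\chi,\chi'}\gamma_{\mu,\chi}^*p_{\kappa(\mu,\chi)}p_{\kappa(\mu',\chi')}\gamma_{\mu',\chi'}$ only the terms with $(\mu,\chi)=(\mu',\chi')$ survive, because $\kappa$ is injective, and such a term equals $p_\chi$. Writing $1_J\otimes y$ for the diagonal $J\times J$ matrix with entries $y$, we have
\begin{equation}\label{eq:X}
X^*X=1_J\otimes PQ_0,\qquad EX=X.
\end{equation}

\subsection{Borrowing the sample representations}
The map $h\mapsto hQ_0$ is a representation of $\Lambda$ with unit $Q_0$, and it commutes with $C^*(D)$. Multiplying all matrix entries by it, put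
\[
\Theta'(g)=\Theta(g)\,\bar gQ_0\quad(g\in D),\qquad\vartheta'(h)=\vartheta(h)\,hQ_0\quad(h\in\Lambda).
\]
These are representations of $D$ and $\Lambda$ in $M_{1+J}(C^*(H))$ with unit $\mathcal PQ_0=Q_0\oplus(1_J\otimes PQ_0)$, and Lemma~\ref{lem:sample} gives
\begin{equation}\label{eq:Q0}
\|\Theta'(s_i)-\vartheta'(\bar s_i)\|\le\frac\pi L\qquad(i=0,1).
\end{equation}
From the definition of $\Theta$ we read off $\Theta'(g)=\psi(g)Q_0\oplus\eta(\bar g)$, where
\[
\eta(h)=\sum_{j,\alpha,\beta}\pi_{j/L}(h)_{\alpha\beta}\;e_{(\alpha,j),(\beta,j)}\otimes P\,hQ_0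
\]
is a representation of $\Lambda$ in $M_J(C^*(H))$ with unit $1_J\otimes PQ_0$. So $\psi Q_0$ becomes close to a representation of $\Lambda$ once $\eta$ is added to it, and we must find $\eta$ as a subrepresentation of $h\mapsto hQ_1$. The row $X$ places the unit of $\eta$ under $E$ but ignores the action of $\Lambda$. Averaging makes it equivariant, and \eqref{eq:wander} keeps it isometric. Define the row
\[
\Xi=\frac1{\sqrt{4L}}\sum_{h\in\Lambda}h\,X\,\eta(h^{-1})\in M_{1,J}(C^*(H)).
\]
Substituting $h'=gh$ gives $g\,\Xi=(4L)^{-1/2}\sum_{h'}h'X\eta(h'^{-1}g)=\Xi\,\eta(g)$ for $g\in\Lambda$. By \eqref{eq:X} and \eqref{eq:wander},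
\[
\Xi^*\Xi=\frac1{4L}\sum_{h,h'}\eta(h)X^*\,Eh^*h'E\,X\eta(h'^{-1})=\frac1{4L}\sum_h\eta(h)X^*X\eta(h^{-1})=1_J\otimes PQ_0 .
\]
Also $Q_1\Xi=\Xi$, since $Q_1hX=hQ_1EX=hX$. Hence $F=\Xi\Xi^*$ is a projection with $F\le Q_1$ and
\begin{equation}\label{eq:F}
hF=\Xi\,\eta(h)\,\Xi^*=Fh\qquad(h\in\Lambda),
\end{equation}
where the second equality is the adjoint of the first for $h^{-1}$.

\subsection{The representation $T$}
By \eqref{eq:Q1}, $\psi Q_1$ is close to the representation $h\mapsto WhQ_1W^*$ of $\Lambda$, which by \eqref{eq:F} splits into a copy of $\eta$ under $WFW^*$ and a remainder under $W(Q_1-F)W^*$. We keep the remainder, join the copy of $\eta$ to $\psi Q_0$ to obtain a copy of $\Theta'$, and replace $\Theta'$ by $\vartheta'$. Let $\mathcal W=[\,Q_0\ \ W\Xi\,]\in M_{1,1+J}(C^*(H))$. Since $Q_0W=Q_0Q_1W=0$ and $\Xi^*W^*W\Xi=\Xi^*Q_1\Xi=\Xi^*\Xi$,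
\[
\mathcal W^*\mathcal W=Q_0\oplus(1_J\otimes PQ_0)=\mathcal PQ_0,\qquad\mathcal W\mathcal W^*=Q_0+WFW^*.
\]
By the block form of $\Theta'$ and \eqref{eq:F},
\begin{equation}\label{eq:theta}
\mathcal W\,\Theta'(g)\,\mathcal W^*=\psi(g)Q_0+W\,\Xi\,\eta(\bar g)\,\Xi^*W^*=\psi(g)Q_0+W\,\bar gF\,W^*\qquad(g\in D).
\end{equation}
Define
\[
T(h)=\mathcal W\,\vartheta'(h)\,\mathcal W^*+W\,h(Q_1-F)\,W^*\qquad(h\in\Lambda).
\]
The first summand is a representation of $\Lambda$ with unit $Q_0+WFW^*$. The map $h\mapsto h(Q_1-F)$ is a representation with unit $Q_1-F\le W^*W$, so the second summand is a representation with unit $W(Q_1-F)W^*=Q_1-WFW^*$. The two units are projections with sum $Q_0+Q_1=1$, hence orthogonal, and $T$ is a homomorphism $\Lambda\to U(C^*(H))$. Finally, write $\psi(s_i)=\psi(s_i)Q_0+\psi(s_i)Q_1$ and substitute $\psi(s_i)Q_0=\mathcal W\Theta'(s_i)\mathcal W^*-W\bar s_iFW^*$ from \eqref{eq:theta}. The terms $W\bar s_iFW^*$ cancel, and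
\[
\psi(s_i)-T(\bar s_i)=\bigl(\psi(s_i)Q_1-W\bar s_iQ_1W^*\bigr)+\mathcal W\bigl(\Theta'(s_i)-\vartheta'(\bar s_i)\bigr)\mathcal W^*.
\]
By \eqref{eq:Q1}, \eqref{eq:Q0} and $\|\mathcal W\|\le1$, the norm is at most $\frac\pi{4L}+\frac\pi L=\frac{5\pi}{4L}$. This proves Proposition~\ref{prop:step}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Bratteli}
Bratteli, Trans. Amer. Math. Soc. \textbf{171} (1972).

\bibitem{HL}
Hillman and Linnell, \emph{Elementary amenable groups of finite Hirsch length are locally-finite by virtually-solvable}, J. Austral. Math. Soc. \textbf{52} (1992).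

\bibitem{Scarparo}
Eduardo Scarparo, \emph{On the $C^*$-algebra generated by the Koopman representation of a topological full group}, arXiv:1705.07665 (2017).

\end{thebibliography}
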